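# Toric rings of two-Borel ideals are Cohen–Macaulay

## 1. A first guess: Cohen–Macaulay because normal

Let $\mathbb K$ be a field and $S=\mathbb K[x_1,\dots,x_n]$. In examples with $n=3$ we write $(a,b,c)$ for $(x_1,x_2,x_3)$.

**Definition.** A monomial ideal $I\subseteq S$ is a *Borel ideal* (strongly stable ideal) if, whenever $m\in I$ is a monomial, $x_j\mid m$ and $i<j$, the monomial $\frac{x_i}{x_j}m$ also lies in $I$. The passage from $m$ to $\frac{x_i}{x_j}m$ is a *Borel move*. For monomials $M,N$ of the same degree, $\mathrm{Borel}(M,N)$ is the smallest Borel ideal containing both; such an ideal is called *two-Borel*. The smallest Borel ideal $\mathrm{Borel}(M)$ containing one monomial is a *principal* Borel ideal.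

**Definition.** If $I$ is minimally generated by the monomials $w_1,\dots,w_k$, its *toric ring* is $\mathbb K[I]=\mathbb K[w_1,\dots,w_k]\subseteq S$.

For instance $\mathrm{Borel}(ac)=(ac,ab,a^2)$ and $\mathrm{Borel}(b^2)=(b^2,ab,a^2)$, and $\mathrm{Borel}(ac,b^2)=(a^2,ab,ac,b^2)$. The question is: **is $\mathbb K[I]$ Cohen–Macaulay for every two-Borel ideal $I$?** The source of the problem is DiPasquale, Francisco, Mermin, Schweig and Sosa, "The Rees algebra of a two-Borel ideal is Koszul", arXiv:1706.07462 (2017). For a two-Borel ideal the toric ideal has a quadratic Gröbner basis, so $\mathbb K[I]$ is Koszul; that alone does not settle the question.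

There is a natural guess, together with a natural reason. For principal Borel ideals the Rees algebra is Koszul, Cohen–Macaulay and normal (Conca, De Negri). A toric ring is a semigroup ring $\mathbb K[H]$, where $H\subset\mathbb Z^r$ is a finitely generated semigroup containing $0$ (an *affine semigroup*). It is normal exactly when $H$ is the set of all lattice points, in the group generated by $H$, of the cone generated by $H$. Hochster's theorem says that normal affine semigroup rings are Cohen–Macaulay. So one would guess: *yes, because $\mathbb K[I]$ is normal*. Let us test this.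

*Two variables.* Let $M=x_1^{d-\alpha}x_2^{\alpha}$ and $N=x_1^{d-\beta}x_2^\beta$ with $\beta\le\alpha$. Then $N$ comes from $M$ by moves, so $I=\mathrm{Borel}(M)$ has generators $x_1^{d-i}x_2^i$ with $0\le i\le\alpha$. If $\alpha=0$ the toric ring is a polynomial ring. If $\alpha\ge1$, dividing every generator by $x_1^{d-\alpha}$ identifies $\mathbb K[I]$ with the $\alpha$-th Veronese subring of a polynomial ring in two variables (on both sides a monomial is determined by the number of factors and the exponent of $x_2$). This is normal.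

*The ideal $\mathrm{Borel}(ac,b^2)$.* Here $\mathbb K[I]=\mathbb K[a^2,ab,b^2][ac]$, and $ac$ is a new variable because $c$ occurs in no other generator. This is a polynomial ring over a Veronese ring: normal again.

*The ideal $\mathrm{Borel}(a^2c^2,b^4)$.* The generators are
$$a^2c^2,\ a^2bc,\ a^2b^2,\ a^3c,\ a^3b,\ a^4,\ ab^3,\ b^4 .$$
The monomial $ab^2c$ is not among them. All generators have degree $4$, so a monomial of degree $4$ in $\mathbb K[I]$ is a generator; hence $ab^2c\notin\mathbb K[I]$. But
$$ab^2c=\frac{(ab^3)(a^2bc)}{a^2b^2},\qquad (ab^2c)^2=(a^2c^2)(b^4).$$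
So $ab^2c$ lies in the fraction field, is integral over $\mathbb K[I]$, and is missing. The ring is not normal.

So the reason is wrong. The conclusion will turn out to be right, but a warning is in order: with three Borel generators it is false. For $\mathrm{Borel}(a^3c^3,b^6,a^2b^2c^2)$ the Rees algebra is known to be neither normal nor Cohen–Macaulay, and we shall see in Section 3 that the toric ring fails too. A proof must therefore use that there are exactly two generators, and it must cope with non-normal rings.

## 2. Borel generators through the numbers $t_j$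

For a monomial $m$ put
$$t_j(m)=\sum_{i\ge j}\deg_{x_i}(m)\quad(1\le j\le n),\qquad t_{n+1}=0 .$$
Thus $t_1(m)=\deg m$, $t_1\ge t_2\ge\dots\ge t_n\ge0$, these numbers determine $m$, and $t_j(mm')=t_j(m)+t_j(m')$. For example $t(a^2c^2)=(4,2,2)$ and $t(b^4)=(4,4,0)$.

**Lemma 1.** A monomial $m$ of degree $\deg M$ is a minimal generator of $\mathrm{Borel}(M)$ iff $t_j(m)\le t_j(M)$ for all $j$. For finitely many monomials of one degree, the minimal generators of the smallest Borel ideal containing them are those of the individual principal Borel ideals, taken together.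

*Proof.* First, an ideal generated by a set of monomials of one degree closed under Borel moves is Borel: given $x_j\mid wm'$ with $w$ in the set, make the move in $w$ if $x_j\mid w$, and in $m'$ otherwise. So the minimal generators are exactly the monomials reachable from the given ones by moves. This gives the second sentence, and reduces the first to reachability from $M$.

Moves do not increase any $t_j$, which is one direction. Conversely let $t_j(m)\le t_j(M)$ for all $j$, and write $M=x_{i_1}\cdots x_{i_d}$, $m=x_{i'_1}\cdots x_{i'_d}$ with weakly increasing indices. Exactly the last $t_j(M)$ indices of $M$ are $\ge j$, so $i_r\ge j\iff r>d-t_j(M)$, and similarly for $m$. Put $j=i'_r$. Then $r>d-t_j(m)\ge d-t_j(M)$, so $i_r\ge i'_r$. Replacing $x_{i_r}$ by $x_{i'_r}$ for one $r$ at a time leads from $M$ to $m$ by Borel moves. $\square$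

**Lemma 2.** Let $M_1,\dots,M_s$ be monomials of degrees $d_1,\dots,d_s$, let $J_p=\mathrm{Borel}(M_p)$ and $y\in\mathbb N^s$. A monomial $m$ of degree $\sum_py_pd_p$ is a product of $y_p$ minimal generators of $J_p$ ($p=1,\dots,s$) iff $t_j(m)\le\sum_py_pt_j(M_p)$ for all $j$.

*Proof.* "Only if" follows from additivity and Lemma 1. For "if", sort: $\prod_pM_p^{y_p}=\prod_rx_{i_r}$ and $m=\prod_rx_{i'_r}$ with weakly increasing indices. The argument of Lemma 1 gives $i'_r\le i_r$ for all $r$. Partition the positions $r$ so that the $x_{i_r}$ in the parts multiply to the individual factors $M_p$. In a part belonging to a factor $M_p$, the product of the $x_{i'_r}$ comes from $M_p$ by Borel moves, so it is a generator of $J_p$. $\square$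

For one monomial, Lemma 2 says that the semigroup of $\mathbb K[\mathrm{Borel}(M)]$ is the set of lattice points $(t_2,\dots,t_n,k)$ with $t_2\ge\dots\ge t_n\ge0$ and $t_j\le k\,t_j(M)$ (here $t_1=k\deg M$ is determined by $k$, assuming $\deg M\ge1$). These are all the lattice points of a cone, so this ring is normal. For two monomials one has to choose how many factors come from each.

## 3. The quotient of the normalization in two examples

The first sensible approach for a non-normal ring is to compare it with its normalization. We use the following textbook facts. Let $A$ be a finitely generated graded $\mathbb K$-algebra, $A=\bigoplus_{i\ge0}A_i$ with $A_0=\mathbb K$, and $\mathfrak m$ its graded maximal ideal. For a nonzero finitely generated graded module $E$, the depth of $E$ is the least $i$ with $H^i_{\mathfrak m}(E)\ne0$, and $\dim E$ is the largest. So $E$ is Cohen–Macaulay at $\mathfrak m$ iff $H^i_{\mathfrak m}(E)=0$ for $i<\dim E$. For $E=A$, being Cohen–Macaulay at $\mathfrak m$ implies being Cohen–Macaulay at all primes (Bruns–Herzog, *Cohen–Macaulay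 rings*, Ex. 2.1.27).

Let $\mathbb K[H]$ be an affine semigroup ring with such a grading by a linear function, and $\bar H$ the set of lattice points (in the group of $H$) of the cone of $H$. Then $\mathbb K[\bar H]$ is a finite $\mathbb K[H]$-module, Cohen–Macaulay by Hochster, of the same dimension; its local cohomology may be computed with respect to the maximal ideal of either ring, since one generates the other up to radical. With $W=\mathbb K[\bar H]/\mathbb K[H]$, the sequence
$$0\to\mathbb K[H]\to\mathbb K[\bar H]\to W\to0\tag{1}$$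
gives $H^i_{\mathfrak m}(\mathbb K[H])\cong H^{i-1}_{\mathfrak m}(W)$ for $i<\dim\mathbb K[H]$.

**Example 1: $I=\mathrm{Borel}(a^2c^2,b^4)$.** By Lemmas 1 and 2, a monomial in $\mathbb K[I]$ with $k$ factors, $i$ of them from $\mathrm{Borel}(a^2c^2)$, is described by $(t_2,t_3,k)$, and
$$H=\{(t_2,t_3,k):0\le t_3\le t_2,\ \exists\, i\in\{0,\dots,k\}:\ t_3\le 2i\le 4k-t_2\}.$$
It contains $(0,0,1),(1,0,1),(1,1,1)$, so it generates $\mathbb Z^3$. Allowing real $i\in[0,k]$ we get the cone: $0\le t_3\le t_2$, $t_2+t_3\le4k$ (these force $2t_3\le 4k$, so the value $2i=t_3$ is allowed). Which lattice points of the cone are missing from $H$? If $t_3$ is even, take $2i=t_3$. If $t_3$ is odd and $t_2+t_3<4k$, take $2i=t_3+1$, which is $\le 4k-t_2$ and, since $t_3\le2k$ is odd, also $\le2k$. If $t_3$ is odd and $t_2+t_3=4k$, no $i$ works. So $W$ has as basis the points with $t_3=2v+1$, $0\le v\le k-1$, $t_2=4k-t_3$, and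
$$(4k-2v-1,\,2v+1,\,k)=(3,1,1)+(k-1-v)(4,0,1)+v\,(2,2,1).$$
In monomials: $W$ is the free module of rank one over $\mathbb K[b^4,a^2c^2]$ on the class of $ab^2c$. The two elements $b^4,a^2c^2$ form a regular sequence on $W$, so $H^i_{\mathfrak m}(W)=0$ for $i<2$. By (1) $\mathbb K[I]$, of dimension $3$, is Cohen–Macaulay. So here the conclusion survives although normality fails.

**Example 2: $I=\mathrm{Borel}(a^3c^3,b^6,a^2b^2c^2)$.** We prove:

**Proposition D (sharpness).** For $I=\mathrm{Borel}(a^3c^3,b^6,a^2b^2c^2)$ the toric ring $\mathbb K[I]$ is not Cohen–Macaulay.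

*Proof.* The pairs $(t_2,t_3)$ of $a^3c^3$, $a^2b^2c^2$, $b^6$ are $(3,3),(4,2),(6,0)$. With $i,j$ and $k-i-j$ factors from the three principal Borel ideals, put $f=3i+2j$; the bounds are $t_3\le f$ and $t_2\le3i+4j+6(k-i-j)=6k-f$. So
$$H=\{(t_2,t_3,k):0\le t_3\le t_2,\ \exists f=3i+2j,\ i,j\ge0,\ i+j\le k,\ t_3\le f\le6k-t_2\}.$$
For $k\ge1$ the possible values of $f$ are exactly $\{0,\dots,3k\}\setminus\{1\}$: all values are at most $3k$, the value $1$ is impossible, and for $f\equiv0,2,1\pmod3$ one takes $j=0,1,2$ and $i=\frac{f-2j}3$, where $i+j\le k$ follows from $f\le 3k$, $f\le3k-1$, $f\le3k-2$ respectively.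

$H$ contains $(0,0,1),(1,0,1),(1,1,1)$, so it generates $\mathbb Z^3$. Allowing real coefficients, $f$ runs through $[0,3k]$, so the cone is given by $0\le t_3\le t_2$, $t_2+t_3\le6k$; on it $t_3\le3k$. Let $(t_2,t_3,k)$ be a lattice point of the cone. If $k=0$ it is $0$. If $k\ge1$ and $t_3\ne1$, take $f=t_3$. If $t_3=1$ and $t_2\le6k-2$, take $f=2$. If $t_3=1$ and $t_2=6k-1$ we would need $f=1$. Hence $\bar H\setminus H=\{(6k-1,1,k):k\ge1\}$.

So $W$ is a finitely generated graded module with Hilbert function $1$ in each degree $k\ge1$, hence $\dim W=1$ and $H^1_{\mathfrak m}(W)\neq0$. By (1), $H^2_{\mathfrak m}(\mathbb K[H])\cong H^1_{\mathfrak m}(W)\ne0$, while $\dim\mathbb K[H]=3$. $\square$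

Here $W$ is spanned by the $ab^4c\cdot(b^6)^{k-1}$: one ray of missing points instead of a two-dimensional family.

**Where this approach stops.** In general $W$ is spanned by those points of the cone for which an interval of real parameters $i$ contains no integer. This is a rounding condition, and the set it describes is not the set of lattice points of a convex region. Already in Example 1, $(7,1,2)$ and $(5,3,2)$ belong to $W$ while their midpoint $(6,2,2)$ is a lattice point that does not. In Example 1 we were lucky: a single residue class on a single face, which is a translate of a semigroup. For $\mathrm{Borel}(a^3c^3,b^6)$ the condition $t_3\le3i\le6k-t_2$ fails on the layer $t_2+t_3=6k$ for $t_3\not\equiv0\pmod 3$ and on the layer $t_2+t_3=6k-1$ for $t_3\equiv1\pmod3$. With more variables several lower and upper bounds, with different divisors, compete. We have no uniform description of $W$ from which to compute its local cohomology.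

The way out will be to stop projecting. The pairs (monomial, distribution of factors) *are* the lattice points of a cone, and the rounding enters only when we forget the distribution.

## 4. The theorems for $\mathbb K[Is_2,J_3s_3,\dots,J_ss_s]$

Let $M_1=M$, $M_2=N$ be monomials of the same degree $d$, $I=\mathrm{Borel}(M_1,M_2)$, and let $M_3,\dots,M_s$ ($s\ge2$) be further monomials of degrees $d_3,\dots,d_s\ge1$ ($d_1=d_2=d\ge1$). Let $J_p=\mathrm{Borel}(M_p)$. For a Borel ideal $L$ and a new variable $v$ write $Lv$ for the set of minimal generators of $L$ multiplied by $v$, and set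
$$A=\mathbb K[\,Is_2,\ J_3s_3,\dots,J_ss_s\,].$$

**Theorem A.** $\mathbb K[I]$ is Cohen–Macaulay for every two-Borel ideal $I$ (and every field $\mathbb K$).

**Theorem B.** $A$ is Cohen–Macaulay for all $s\ge2$. In particular the Rees algebra of a two-Borel ideal $I$ is Cohen–Macaulay, and so are all multi-Rees algebras $S[J_4s_4,\dots,J_ss_s,It]$ with $J_p$ principal Borel.

**Theorem C (normality).** Let $\delta_j=t_j(M)-t_j(N)$, $2\le j\le n$. Then $A$ (in particular $\mathbb K[I]$, or the Rees algebra of $I$) is normal iff $\delta_j\le1$ for all $j$ or $\delta_j\ge-1$ for all $j$.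

Theorem A is the case $s=2$ of Theorem B: all generators of $I$ have degree $d$, so the exponent of $s_2$ is determined by the degree and $\mathbb K[Is_2]\cong\mathbb K[I]$. The "in particular" of Theorem B comes from $J_3=(x_1,\dots,x_n)=\mathrm{Borel}(x_n)$: because the other ideals are generated in one degree, a monomial of $A$ has $\deg_{s_3}=\deg_x-d\deg_{s_2}-\sum_{p\ge4}d_p\deg_{s_p}$, so setting $s_3=1$ is injective on monomials and identifies $A$ with $S[J_4s_4,\dots,J_ss_s,It]$, where $t=s_2$. On a first hearing one may read $s=2$ everywhere below; nothing becomes shorter for $s=2$ except the notation.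

## 5. A cone one dimension up

**Step 1: reduction.** The purpose is to remove variables that do not occur. Write $\alpha^p_j=t_j(M_p)$ for $2\le j\le n$ and $\alpha^p_{n+1}=0$; each $\alpha^p$ is nonincreasing in $j$. If $\alpha^p_n=0$ for all $p$, then $x_n$ occurs in no generator and we delete it; repeat. If only $x_1$ remains, then $A=\mathbb K[x_1^ds_2,x_1^{d_3}s_3,\dots]$ is a polynomial ring and we are done. So assume $n\ge2$ and some $\alpha^p_n>0$; then for each $2\le j\le n$ some $\alpha^p_j>0$.

**Step 2: the cone.** We encode monomials with a distribution of factors. For $y\in\mathbb R^s$ let $c_j(y)=\sum_py_p\alpha^p_j$, so $c_{n+1}=0$. Put $D=n-1+s$, let $t=(t_2,\dots,t_n)$ with $t_{n+1}:=0$, and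
$$C=\{(t,y)\in\mathbb R^{n-1}\times\mathbb R^s:\ t_2\ge\dots\ge t_n\ge0,\ y\ge0,\ t_j\le c_j(y)\ (2\le j\le n)\},\qquad H'=C\cap\mathbb Z^D.$$
If $(t,y)\in C$ and $y=0$, then $0\le t_j\le0$, so $t=0$. Hence $C$ contains no line. It has full dimension $D$: with $y=(1,\dots,1)$ all $c_j(y)>0$, and small strictly decreasing positive $t_j$ give an interior point. So $H'$ is a normal affine semigroup generating $\mathbb Z^D$, and by Hochster's theorem $R=\mathbb K[H']$, with basis $X^u$ ($u\in H'$), is Cohen–Macaulay of dimension $D$. It is graded by $\ell(t,y)=\sum_py_p$, with degree-zero part $\mathbb K$. Let $\mathfrak m$ be the ideal spanned by all $X^u$ with $u\ne0$.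

**Step 3: the projection.** We forget how the factors from $I$ are split. Let
$$e=(0;1,-1,0,\dots,0),\qquad \pi(t,y)=(t,\,y_1+y_2,\,y_3,\dots,y_s)\in\mathbb Z^{D-1},$$
so $\ker\pi=\mathbb Ze$, and let $H=\pi(H')$. A monomial of $A$ is determined by $t_2,\dots,t_n$, the exponent $k$ of $s_2$ and the exponents $y_p$ of $s_p$ ($p\ge3$), since $t_1=kd+\sum_{p\ge3}y_pd_p$. By Lemma 1 its $k$ factors from $I$ consist of $y_1$ from $J_1$ and $y_2$ from $J_2$ with $y_1+y_2=k$; by Lemma 2 the data occur iff $t_2\ge\dots\ge t_n\ge0$ and $t_j\le c_j(y)$ for some such $y\in\mathbb N^s$ (the inequality $t_1\ge t_2$ follows from $t_2\le c_2(y)\le\sum_py_pd_p$). Hence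
$$A\cong\mathbb K[H].$$

The kernel of $R\to\mathbb K[H]$, $X^u\mapsto X^{\pi(u)}$, is spanned by differences $X^u-X^{u-re}$ with $u,u-re\in H'$. By convexity all $u-ie$ with $0\le i\le r$ are in $H'$, so by telescoping it is spanned by the binomials $X^u-X^{u-e}$. This suggests the idea: replace each such binomial by its first term $X^u$. The result is a quotient of $R$ by a monomial ideal described by *linear inequalities*, with no rounding. Note that this uses that the fibers of $\pi$ are segments on a line, that is, that there are two generators.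

In Example 1, over $(t_2,t_3,k)=(4,2,2)$ the fiber consists of $(4,2;1,1)$ and $(4,2;2,0)$, since $2\le2i\le4$. The second point minus $e$ is the first, so $X^{(4,2;2,0)}$ is killed and $X^{(4,2;1,1)}$ survives.

## 6. Degenerating $\mathbb K[H]$ to $R/\mathfrak a$

Let $\mathfrak a\subset R$ be the span of the $X^u$ with $u\in H'$ and $u-e\in H'$. It is an ideal: adding $h\in H'$ preserves both conditions. It is nonzero: if $u$ is an interior lattice point of $C$, then $\mu u-e\in C$ for $\mu\gg0$. It is not $R$: $0-e\notin C$, so $1\notin\mathfrak a$.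

**Proposition 3.** If $H^i_{\mathfrak m}(\mathfrak a)=0$ for all $i<D$, then $\mathbb K[H]$ is Cohen–Macaulay.

*Proof.* **Step 1: $R/\mathfrak a$ is Cohen–Macaulay.** From $0\to\mathfrak a\to R\to R/\mathfrak a\to0$ we get the exact piece $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R/\mathfrak a)\to H^{i+1}_{\mathfrak m}(\mathfrak a)$. For $i<D-1$ both ends vanish. As $R$ is a domain and $\mathfrak a\ne0$, $\dim R/\mathfrak a\le D-1$. So $R/\mathfrak a$ is Cohen–Macaulay.

**Step 2: a one-parameter family with special fiber $R/\mathfrak a$ and another fiber $\mathbb K[H]$.** For $h\in H$ let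
$$\lambda(h)=\min\{y_1(u):u\in H',\ \pi(u)=h\}\ge0 .$$
Adding minimizers gives $\lambda(h+h')\le\lambda(h)+\lambda(h')$, and $\lambda(0)=0$. So
$$\mathcal R=\langle X^hz^r:\ h\in H,\ r\ge\lambda(h)\rangle\subset\mathbb K[H][z]$$
is a subring containing $z$. Its semigroup $\{(h,r):r\ge\lambda(h)\}$ is the image of $H'\times\mathbb N$ under $(u,r)\mapsto(\pi(u),y_1(u)+r)$, so $\mathcal R$ is a finitely generated domain.

*The fiber at $z=1$.* The map $\mathcal R\to\mathbb K[H]$, $X^hz^r\mapsto X^h$, is surjective. An element $\sum a_{h,r}X^hz^r$ of its kernel has $\sum_ra_{h,r}=0$ for each $h$, so it is a combination of elements $X^hz^r-X^hz^{\lambda(h)}=X^hz^{\lambda(h)}(z^{r-\lambda(h)}-1)\in(z-1)\mathcal R$. Hence $\mathcal R/(z-1)\cong\mathbb K[H]$.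

*The fiber at $z=0$.* The classes of $X^hz^{\lambda(h)}$, $h\in H$, form a basis of $\mathcal R/z\mathcal R$, and all $X^hz^r$ with $r>\lambda(h)$ are zero there. Consider the ring homomorphism
$$R\to\mathcal R/z\mathcal R,\qquad X^u\mapsto X^{\pi(u)}z^{y_1(u)} .$$
It is surjective, since a minimizer $u$ for $\lambda(h)$ maps to $X^hz^{\lambda(h)}$. It kills $X^u$ iff $\lambda(\pi(u))<y_1(u)$. The points of the fiber through $u$ are $u-re$, with $y_1(u-re)=y_1(u)-r$; so $X^u$ is killed iff $u-re\in H'$ for some $r\ge1$, and by convexity of $C$ iff $u-e\in H'$. The monomials not killed map to distinct basis elements, because $(\pi(u),y_1(u))$ determines $u$. So the kernel is $\mathfrak a$, and $\mathcal R/z\mathcal R\cong R/\mathfrak a$.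

**Step 3: from the special fiber to the other one.** Grade $\mathcal R$ by $\deg X^hz^r=\ell(h)+r$, where $\ell(\pi(t,y))=\sum_py_p$ is well defined since $\ell(e)=0$. Degree $0$ forces $h=0$ and $r=0$, so $\mathcal R_0=\mathbb K$. The element $z$ is homogeneous of degree $1$, a nonzerodivisor, and $\mathcal R/z\mathcal R$ is Cohen–Macaulay. So $\mathcal R$ is Cohen–Macaulay at its graded maximal ideal, hence everywhere (Bruns–Herzog, Ex. 2.1.27). Since $z-1$ is a nonzerodivisor in the domain $\mathcal R$, the quotient $\mathcal R/(z-1)\cong\mathbb K[H]$ is Cohen–Macaulay. $\square$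

Everything is now about the ideal $\mathfrak a$ in the normal ring $R$.

## 7. Local cohomology of $\mathfrak a$ through unions of faces

**Step 1: $\mathfrak a$ by inequalities.** List the linear forms defining $C$ (redundant ones are allowed):
$$T_j=t_j-t_{j+1},\qquad B_j=c_j(y)-t_j\quad(2\le j\le n),\qquad Y_p=y_p\quad(1\le p\le s).$$
For a form $\varphi$ in the list put $\theta_\varphi=\max(0,\varphi(e))$. Since $X^u\in\mathfrak a$ means $\varphi(u)\ge0$ and $\varphi(u)-\varphi(e)\ge0$ for all $\varphi$,
$$X^u\in\mathfrak a\iff\varphi(u)\ge\theta_\varphi\ \text{ for all }\varphi.\tag{2}$$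
Say that $u=(t,y)\in\mathbb Z^D$ *violates* $\varphi$ if $\varphi(u)<\theta_\varphi$, and let $\mathcal V=\mathcal V(u)$ be the set of violated forms. We also write $e$ for $(1,-1,0,\dots,0)\in\mathbb Z^s$, and put
$$m_j=\min\bigl(c_j(y),c_j(y-e)\bigr)\quad(2\le j\le n),\qquad m_{n+1}=0 .$$
From $T_j(e)=0$, $B_j(e)=c_j(e)$, $Y_1(e)=1$, $Y_2(e)=-1$ and $Y_p(e)=0$ for $p\ge3$ we read off:
$$\begin{aligned}T_j\in\mathcal V&\iff t_j<t_{j+1}, & B_j\in\mathcal V&\iff t_j>m_j,\\ Y_1\in\mathcal V&\iff y_1\le0, & Y_p\in\mathcal V&\iff y_p\le-1\quad(p\ge2).\end{aligned}\tag{3}$$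

**Step 2: the faces.** Let $G_\varphi=C\cap\{\varphi=0\}$. Since $C$ is full-dimensional and $\varphi\ne0$, this is a proper face. It is not $\{0\}$: $G_{T_j}$ contains $(0,y)$ and $G_{B_j}$ contains $(c(y),y)$ for every $y\ge0$, and $G_{Y_p}$ contains $(0,\varepsilon_q)$ for $q\ne p$, where $\varepsilon_q$ is the unit vector (here $s\ge2$ is used). Let $P=C\cap\{\ell=1\}$, a polytope of dimension $D-1$ whose faces are the $G\cap P$ for faces $G$ of $C$ (with $\{0\}$ giving the empty face). Put
$$V=V(u)=\bigcup_{\varphi\in\mathcal V}(G_\varphi\cap P).$$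

**Step 3: the complex.** For a face $G$ of $C$ and a graded $R$-module $E$ let $E_G$ be the localization at the monomials $X^g$, $g\in G\cap\mathbb Z^D$. By Bruns–Herzog, Thm. 6.2.5, $H^i_{\mathfrak m}(E)$ is the $i$-th cohomology of the complex with $i$-th term $\bigoplus_{\dim G=i}E_G$, the maps being the natural localizations with the signs of an incidence function on the faces of $P$. For $R=\mathbb K[\mathbb N^2]=\mathbb K[x,y]$ this is the familiar $0\to R\to R_x\oplus R_y\to R_{xy}\to0$.

**Lemma 4.** If $\mathcal V(u)=\emptyset$ then $H^i_{\mathfrak m}(\mathfrak a)_u=0$ for all $i$. Otherwise $H^i_{\mathfrak m}(\mathfrak a)_u\cong\tilde H^{i-2}(V(u);\mathbb K)$.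

*Proof.* We determine which faces contribute in degree $u$. The space $(\mathfrak a_G)_u$ is $\mathbb K$ if $X^{u+g}\in\mathfrak a$ for some $g\in G\cap\mathbb Z^D$, and $0$ otherwise. If a violated $\varphi$ vanishes on $G$, then $\varphi(u+g)=\varphi(u)<\theta_\varphi$ for all such $g$, so the space is $0$ by (2). If no violated $\varphi$ vanishes on $G$, take $g$ a large multiple of a lattice point in the relative interior of $G$: forms vanishing on $G$ are not violated and keep their value, and the other forms are positive at the relative interior point and become large; so $X^{u+g}\in\mathfrak a$. Hence $G$ contributes iff $G\not\subset G_\varphi$ for all $\varphi\in\mathcal V$.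

If $\mathcal V=\emptyset$, all faces contribute, including $\{0\}$, and the complex is the augmented cellular cochain complex of the polytope $P$ (shifted by one), which is exact. If $\mathcal V\ne\emptyset$, the face $\{0\}$ does not contribute. A face $G\cap P$ lies in $V$ iff $G\subset G_\varphi$ for some $\varphi\in\mathcal V$: if $G\cap P\subset V$, then a relative interior point of $G$ lies in some $G_\varphi$, and a form that is nonnegative on $G$ and zero at a relative interior point is zero on $G$. So the contributing faces are the cells of $P$ not in $V$. As $\dim(G\cap P)=\dim G-1$, the complex is the relative cellular cochain complex of $(P,V)$ shifted by one, and $H^i_{\mathfrak m}(\mathfrak a)_u\cong H^{i-1}(P,V)\cong\tilde H^{i-2}(V)$, because $P$ is contractible and $V\neq\emptyset$. $\square$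

**Proposition 5.** If $\mathcal V\ne\emptyset$, then either $V$ is $\mathbb K$-acyclic (its reduced homology over $\mathbb K$ is zero), or $\mathcal V$ contains all forms in the list.

**Step 4: Proposition 5 implies Theorem B.** Suppose all forms are violated. A relative interior point of a facet $F$ of $C$ is not interior to $C$, so some form $\varphi$ vanishes there; then $F\subset G_\varphi$, and $F=G_\varphi$ since $G_\varphi$ is proper. So every facet is some $G_\varphi$, whence $V=\partial P\cong S^{D-2}$ and $\tilde H^{i-2}(V)\ne0$ only for $i=D$. If $V$ is acyclic or $\mathcal V=\emptyset$, Lemma 4 gives $0$. So $H^i_{\mathfrak m}(\mathfrak a)=0$ for $i<D$, and Proposition 3 gives Theorem B, and for $s=2$ Theorem A. It remains to prove Proposition 5.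

In Example 1 we have $\alpha^1=(2,2)$, $\alpha^2=(4,0)$, $D=4$, and six forms. At $u=0$: $m_2=\min(0,2)=0$ and $m_3=\min(0,-2)=-2$, so by (3) $\mathcal V=\{Y_1,B_3\}$. The two faces meet (at the ray of $y=\varepsilon_2$, $t=0$, where $B_3=2y_1-t_3=0$), so $V$ is a union of two intersecting polytopes with contractible intersection: acyclic. At $u=(-2,-1;0,-1)$ we have $m_2=-4$, $m_3=-2$, and all six forms are violated.

## 8. The nerve of the violated faces

**Conventions.** A simplicial complex on a finite set $W$ is a family of subsets of $W$ (its faces) closed under taking subsets; not every element of $W$ has to be a vertex. It may be *void* (no faces). "Acyclic" means not void and with zero reduced homology over $\mathbb K$ in all degrees, including $-1$; in particular $\{\emptyset\}$ is not acyclic. An element $v\in W$ is a *cone apex* of a nonvoid complex $\Sigma$ if $\sigma\in\Sigma$ implies $\sigma\cup\{v\}\in\Sigma$; a complex with a cone apex is acyclic.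

The *nerve* of a finite indexed family of sets is the complex of those index sets whose members have a common point (the empty index set is included). For the three sides of a triangle it is the boundary of a triangle. The sets $G_\varphi\cap P$ are nonempty faces of $P$, and their nonempty intersections are faces, hence contractible. By the nerve lemma, $V$ is homotopy equivalent to the nerve $\Delta$ of $(G_\varphi\cap P)_{\varphi\in\mathcal V}$. So we must understand $\Delta$.

**Step 1: the faces of $\Delta$.** Put
$$\mathcal N=\{p:Y_p\in\mathcal V\},\quad\mathcal Q=\{1,\dots,s\}\setminus\mathcal N,\quad\mathcal T=\{j:T_j\in\mathcal V\},\quad\mathcal B=\{j:B_j\in\mathcal V\}.$$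
For $\tau\subset\mathcal T$ and $2\le j\le n+1$ let
$$\nu_\tau(j)=\min\{i\ge j:\ i\notin\tau\}\le n+1,\qquad D_p(\tau)=\{j\in\mathcal B:\ \alpha^p_j=\alpha^p_{\nu_\tau(j)}\}.$$
If the forms $T_i$, $i\in\tau$, vanish, then $t_j=t_{j+1}=\dots=t_{\nu_\tau(j)}$; this is what $\nu_\tau$ records.

**Lemma 6.** A subset $\{Y_p\}_{p\in S}\cup\{T_j\}_{j\in\tau}\cup\{B_j\}_{j\in\beta}$ of $\mathcal V$, written $(S,\tau,\beta)$, is a face of $\Delta$ iff there is $p\in\{1,\dots,s\}\setminus S$ with $\beta\subset D_p(\tau)$.

*Proof.* The faces $G_\varphi$ in question have a common point in $P$ iff their intersection contains a nonzero vector.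

($\Leftarrow$) Let $y=\varepsilon_p$ and $t_j=\alpha^p_{\nu_\tau(j)}$ for $2\le j\le n+1$ (consistent with $t_{n+1}=0$). Since $\nu_\tau$ is nondecreasing and $\alpha^p$ is nonincreasing and nonnegative, $t$ is nonincreasing and nonnegative. As $\nu_\tau(j)\ge j$, $t_j\le\alpha^p_j=c_j(y)$. So $(t,y)\in C$, and it is nonzero. For $j\in\tau$ we have $\nu_\tau(j)=\nu_\tau(j+1)$, so $t_j=t_{j+1}$. For $j\in\beta\subset D_p(\tau)$, $t_j=\alpha^p_j=c_j(y)$. For $q\in S$, $y_q=0$.

($\Rightarrow$) Let $(t,y)\ne0$ lie in the intersection. Then $y\ne0$; choose $p$ with $y_p>0$. Since $y_q=0$ for $q\in S$, $p\notin S$. For $j\in\beta$ and $i=\nu_\tau(j)$ we have $c_j(y)=t_j=t_i\le c_i(y)\le c_j(y)$. So $\sum_qy_q(\alpha^q_j-\alpha^q_i)=0$ with nonnegative terms, and $y_p>0$ gives $\alpha^p_j=\alpha^p_i$. So $\beta\subset D_p(\tau)$. $\square$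

If $\tau'\subset\tau$ then $\nu_{\tau'}(j)\le\nu_\tau(j)$, and monotonicity of $\alpha^p$ gives
$$D_p(\tau')\supset D_p(\tau).\tag{4}$$
Also, if $\nu_\tau(j)=j$ and $j\in\mathcal B$, then $j\in D_p(\tau)$ for all $p$.

In Example 1: $D_1(\{3\})\not\ni3$ and $D_2(\{3\})\ni3$ (when $3\in\mathcal B$). So if $Y_2,T_3,B_3$ are violated, $\{T_3,B_3\}$ is a face of $\Delta$ but $\{Y_2,T_3,B_3\}$ is not: $y_2=0$, $t_3=0$ and $t_3=2y_1$ force $y=0$.

**Step 2: numerical consequences of (3).** These translate violation into signs and inequalities between the $m_j$.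

(a) *For $p\in\mathcal N$ the $p$-th coordinates of $y$ and of $y-e$ are both $\le0$; for $p\in\mathcal Q$ both are $\ge0$.* For $p=1$ the coordinates are $y_1,y_1-1$, and $y_1\le0$ or $y_1\ge1$. For $p=2$ they are $y_2,y_2+1$, and $y_2\le-1$ or $y_2\ge0$. For $p\ge3$ both are $y_p$.

(b) *Let $2\le j\le l\le n+1$. If $\alpha^p_j=\alpha^p_l$ for all $p\in\mathcal N$, then $m_j\ge m_l$. If $\alpha^p_j=\alpha^p_l$ for all $p\in\mathcal Q$, then $m_j\le m_l$.* Indeed $c_j-c_l=\sum_p(\alpha^p_j-\alpha^p_l)y_p$ with $\alpha^p_j-\alpha^p_l\ge0$. In the first case only $p\in\mathcal Q$ contribute, and by (a) the sum is $\ge0$ at both $y$ and $y-e$; take minima. The second case is the same with signs reversed. (For the index $n+1$ recall $c_{n+1}=0=m_{n+1}$.)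

(c) *If $\mathcal Q=\emptyset$, then $m_j<0$ for $2\le j\le n$.* By Section 5 some $\alpha^p_j>0$. Now $y_1\le0$ and $y_p\le-1$ for $p\ge2$. If $\alpha^p_j>0$ for some $p\ge2$, then $c_j(y)<0$. If only $\alpha^1_j>0$, then $c_j(y-e)=(y_1-1)\alpha^1_j<0$.

(d) *Let $j\in\mathcal B$, $\tau\subset\mathcal T$, $i=\nu_\tau(j)>j$, and $\alpha^p_j=\alpha^p_i$ for all $p\in\mathcal N$. Then $i\le n$, $i\in\mathcal B$, and $i\in D_p(\tau)$ for all $p$.* Since $j,\dots,i-1\in\mathcal T$, we have $t_j<\dots<t_i$. With $j\in\mathcal B$ and (b), $t_i>t_j>m_j\ge m_i$. If $i=n+1$ this reads $0>0$, which is absurd. So $i\le n$ and $B_i$ is violated. As $i\notin\tau$, $\nu_\tau(i)=i$, and $i\in D_p(\tau)$ for all $p$.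

**Step 3: a gluing tool.**

**Lemma 7 (filtration principle).** Let $\Sigma$ be a simplicial complex on $W_1\sqcup W_2$. For $\omega\subset W_1$ let $\Sigma_\omega=\{\eta\subset W_2:\omega\cup\eta\in\Sigma\}$. If every $\Sigma_\omega$ is void or acyclic, then $\Sigma$ is void or acyclic.

*Proof.* In the augmented chain complex of $\Sigma$ let $F_r$ be the span of the faces $\omega\cup\eta$ with $|\omega|\le r$. The boundary deletes an element of $\omega$ or of $\eta$, so $F_r$ is a subcomplex. In $F_r/F_{r-1}$ only deletions from $\eta$ survive; ordering $W_1$ before $W_2$, the boundary is $(-1)^{|\omega|}$ times that of $\eta$. So $F_r/F_{r-1}$ is, up to signs, the direct sum over $|\omega|=r$ of the augmented chain complexes of the $\Sigma_\omega$ shifted by $r$, and it is exact. By induction on $r$ all $F_r$ are exact. $\square$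

## 9. Acyclicity, according to the signs of $y$

We prove Proposition 5. The strategy is to find, for each possible $\mathcal V$, a vertex that can be added to every face; where no single vertex does it, Lemma 7 reduces to pieces on which one does. Recall that by (a) the sets $\mathcal N$ and $\mathcal Q$ record the nonpositive and nonnegative coordinates of $y$ and $y-e$. Note that $\Delta$ is never void, since $(\emptyset,\emptyset,\emptyset)\in\Delta$.

**Case 1: $\mathcal N=\emptyset$.** The apex is the last $B$. If $\mathcal B=\emptyset$, then by Lemma 6 $\Delta$ is the full simplex on $\mathcal T$, and $\mathcal T\ne\emptyset$ since $\mathcal V\neq\emptyset$; so $\Delta$ is acyclic. Otherwise let $l=\max\mathcal B$. For every $\tau\subset\mathcal T$ we have $\nu_\tau(l)=l$: else (d), whose condition over $\mathcal N=\emptyset$ is empty, gives an element $\nu_\tau(l)>l$ of $\mathcal B$. So $l\in D_p(\tau)$ for all $p,\tau$. By Lemma 6, $B_l$ is a cone apex of $\Delta$.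

**Case 2: $\mathcal N\ne\emptyset\ne\mathcal Q$.** We first fix $\tau$. By Lemma 7 with $W_1=\{T_j\}_{j\in\mathcal T}$ it suffices that for each $\tau\subset\mathcal T$ the complex $\Delta_\tau=\{(S,\beta):(S,\tau,\beta)\in\Delta\}$ is acyclic; it is not void since $(\emptyset,\emptyset)\in\Delta_\tau$. Write $D_p=D_p(\tau)$ and $D_{\mathcal N}=\bigcap_{p\in\mathcal N}D_p$.

Suppose first that some $j\in D_{\mathcal N}$ is not in $D_q$ for some $q\in\mathcal Q$. Then $i=\nu_\tau(j)>j$, since $\nu_\tau(j)=j$ would give $j\in D_q$. As $j\in D_{\mathcal N}$, the hypothesis of (d) holds, so $i\in D_p$ for all $p$. Hence $B_i$ is a cone apex of $\Delta_\tau$.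

Otherwise $D_{\mathcal N}\subset D_q$ for all $q\in\mathcal Q$. Now we also fix $\beta\subset\mathcal B$ and consider $\Sigma_\beta=\{S\subset\mathcal N:(S,\beta)\in\Delta_\tau\}$. If $\beta\subset D_q$ for some $q\in\mathcal Q$, then $p=q$ works in Lemma 6 for every $S\subset\mathcal N$, so $\Sigma_\beta$ is the full simplex on $\mathcal N\ne\emptyset$, which is acyclic. If not, then $\beta\not\subset D_{\mathcal N}$ (as $\mathcal Q\ne\emptyset$), so
$$N_\beta=\{p\in\mathcal N:\beta\subset D_p\}\ne\mathcal N .$$
The index $p$ in Lemma 6 must then lie in $N_\beta\setminus S$, so $\Sigma_\beta=\{S\subset\mathcal N:N_\beta\not\subset S\}$. This is void if $N_\beta=\emptyset$; otherwise any element of $\mathcal N\setminus N_\beta$ is a cone apex, since adding it to $S$ does not affect whether $N_\beta\subset S$. By Lemma 7 with $W_1=\{B_j\}_{j\in\mathcal B}$, the nonvoid complex $\Delta_\tau$ is acyclic.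

**Case 3: $\mathcal Q=\emptyset$, $\mathcal N=\{1,\dots,s\}$.** By (b), with the empty condition over $\mathcal Q$,
$$m_i\le m_l\qquad(2\le i\le l\le n+1).\tag{5}$$
We split according to $\mathcal T$ and $\mathcal B$.

*3a: some $i\in\mathcal B$ is not in $\mathcal T$.* Then $\nu_\tau(i)=i$ for all $\tau\subset\mathcal T$, so $i\in D_p(\tau)$ for all $p,\tau$, and $B_i$ is a cone apex of $\Delta$.

*3b: $\mathcal B\subset\mathcal T\ne\{2,\dots,n\}$.* We find a $T$ that never matters. Let $i$ be the largest element of $\{2,\dots,n\}\setminus\mathcal T$. Then $i\notin\mathcal B$ also, so $t_{i+1}\le t_i\le m_i$. If $i=n$, this gives $0\le t_n\le m_n<0$ by (c), which is absurd. So $i<n$, and $i+1\in\mathcal T$ by the choice of $i$. By (5), $t_{i+1}\le m_i\le m_{i+1}$, i.e. $i+1\notin\mathcal B$. Let $\tau\subset\mathcal T$ with $i+1\notin\tau$. Adding $i+1$ to $\tau$ changes $\nu_\tau(j)$ only if $\nu_\tau(j)=i+1$; since $i\notin\tau$, this happens only for $j=i+1\notin\mathcal B$. So no $D_p(\tau)$ changes, and by Lemma 6 $T_{i+1}$ is a cone apex of $\Delta$.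

*3c: $\mathcal T=\{2,\dots,n\}\ne\mathcal B$.* Here we compare $\Delta$ with a larger acyclic complex. Let $D_{\mathcal N}(\tau)=\bigcap_{p\in\mathcal N}D_p(\tau)$ and
$$\Gamma_0=\{(\tau,\beta):\tau\subset\mathcal T,\ \beta\subset D_{\mathcal N}(\tau)\},\qquad\Delta^+=\Delta\cup\{(S,\tau,\beta):S\subset\mathcal N,\ (\tau,\beta)\in\Gamma_0\}.$$
By (4), $\Gamma_0$ is closed under subsets; it is a nonvoid simplicial complex on the vertices $T_j$ ($j\in\mathcal T$) and $B_j$ ($j\in\mathcal B$), and $\Delta^+$ is a simplicial complex.

$\Delta^+$ is acyclic: for fixed $(\tau,\beta)$, the sets $S\subset\mathcal N$ with $(S,\tau,\beta)\in\Delta^+$ form the full simplex on $\mathcal N$ if $\beta\subset D_{\mathcal N}(\tau)$; otherwise they form $\{S:N_\beta\not\subset S\}$ with $N_\beta=\{p:\beta\subset D_p(\tau)\}\ne\mathcal N$, which is void or has a cone apex, exactly as in Case 2. Apply Lemma 7 with $W_2=\{Y_p\}_{p\in\mathcal N}$.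

Next, if $(\tau,\beta)\in\Gamma_0$, then $\beta\subset D_p(\tau)$ for every $p$, so by Lemma 6 $(S,\tau,\beta)\in\Delta$ iff $S\ne\{1,\dots,s\}=\mathcal N$. Hence $\Delta^+\setminus\Delta=\{(\mathcal N,\tau,\beta):(\tau,\beta)\in\Gamma_0\}$. The relative chain complex of $(\Delta^+,\Delta)$ is therefore, up to signs, the augmented chain complex of $\Gamma_0$ shifted by $|\mathcal N|=s$, and the long exact sequence gives
$$\tilde H_i(\Delta)\cong H_{i+1}(\Delta^+,\Delta)\cong\tilde H_{i+1-s}(\Gamma_0).$$
So it suffices that $\Gamma_0$ has a cone apex. Choose $j\in\{2,\dots,n\}\setminus\mathcal B$; we claim that $T_j$ is one. Let $\tau\subset\mathcal T$ with $j\notin\tau$. Adding $j$ to $\tau$ changes $\nu_\tau(i)$ only if $\nu_\tau(i)=j$. Suppose such an $i$ were in $D_{\mathcal N}(\tau)$. Then $i\in\mathcal B$, $i\le j$ and $\alpha^p_i=\alpha^p_j$ for all $p$, so $c_i=c_j$ and $m_i=m_j$. As $\mathcal T=\{2,\dots,n\}$, the $t$'s increase strictly, so $t_i\le t_j$; and $j\notin\mathcal B$ gives $t_j\le m_j=m_i$. So $t_i\le m_i$, contradicting $i\in\mathcal B$. Hence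 for every element of $D_{\mathcal N}(\tau)$ the value $\nu_\tau$ is unchanged, $D_{\mathcal N}(\tau)\subset D_{\mathcal N}(\tau\cup\{j\})$, and $(\tau,\beta)\in\Gamma_0$ implies $(\tau\cup\{j\},\beta)\in\Gamma_0$.

*3d: $\mathcal T=\mathcal B=\{2,\dots,n\}$, $\mathcal N=\{1,\dots,s\}$.* All forms in the list are violated.

The four subcases exhaust Case 3, so Proposition 5 is proved. With Step 4 of Section 7 this proves Theorem B, and Theorem A. $\blacksquare$

## 10. When the interval always contains an integer: normality

We prove Theorem C, which says exactly when the rounding of Section 3 is harmless. Keep the reduction of Section 5: it only deletes indices $j$ with $\alpha^p_j=0$ for all $p$, for which $\delta_j=0$; and if only $x_1$ remains, $A$ is a polynomial ring and all $\delta_j=0$.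

**Step 1: restating normality.** Since $H'$ generates $\mathbb Z^D$ and $\pi$ is onto, $H$ generates $\mathbb Z^{D-1}$; the cone generated by $H$ is $\pi(C)$. So $A\cong\mathbb K[H]$ is normal iff $H=\pi(C)\cap\mathbb Z^{D-1}$. Let $(t,k,y_3,\dots,y_s)$ be a lattice point with $t_2\ge\dots\ge t_n\ge0$ and $y_p\ge0$ for $p\ge3$. Writing $y_1=i$, $y_2=k-i$, it lies in $\pi(C)$ iff for some real $i\in[0,k]$
$$t_j\le i\delta_j+E_j\quad(2\le j\le n),\qquad E_j=k\alpha^2_j+\sum_{p\ge3}y_p\alpha^p_j\in\mathbb Z,\tag{6}$$
and it lies in $H$ iff (6) holds for some integer $i\in[0,k]$.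

**Step 2: the normal cases.** If all $\delta_j\le1$, replace a real solution $i$ of (6) by $\lfloor i\rfloor\ge0$. For $\delta_j=1$ the integer $t_j-E_j\le i$ is $\le\lfloor i\rfloor$; for $\delta_j\le0$, $i\delta_j\le\lfloor i\rfloor\delta_j$. If all $\delta_j\ge-1$, replace $i$ by $\lceil i\rceil$, which is $\le k$ since $k$ is an integer. For $\delta_j=-1$ the integer $E_j-t_j\ge i$ is $\ge\lceil i\rceil$; for $\delta_j\ge0$, $i\delta_j\le\lceil i\rceil\delta_j$. So $A$ is normal in both cases.

**Step 3: the other cases.** Otherwise $\delta_j\ge2$ and $\delta_l\le-2$ for some $j,l$. Take $k=1$, $y_p=0$ for $p\ge3$, and $t_r=\lfloor(\alpha^1_r+\alpha^2_r)/2\rfloor$, which is nonincreasing in $r$ and nonnegative. Then $E_r=\alpha^2_r$, and (6) holds for $i=\frac12$, so this point lies in $\pi(C)$. But $(\alpha^1_j+\alpha^2_j)/2=\alpha^2_j+\delta_j/2\ge\alpha_j^2+1$ gives $t_j\ge\alpha^2_j+1$, which excludes $i=0$. Likewise $(\alpha^1_l+\alpha^2_l)/2=\alpha^1_l-\delta_l/2\ge\alpha^1_l+1$ gives $t_l\ge\alpha^1_l+1$, which excludes $i=1$. So the point is not in $H$,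 and $A$ is not normal. $\blacksquare$

For $\mathrm{Borel}(x_1^2x_3^2,x_2^4)$ we have $(\delta_2,\delta_3)=(-2,2)$, and the point of Step 3 is $(t_2,t_3)=(3,1)$, that is, the monomial $ab^2c$ of Section 1. By Theorems B and C the toric ring and the Rees algebra of this ideal are Cohen–Macaulay but not normal; Theorem A does not follow from Hochster's theorem applied to $\mathbb K[I]$ itself. For $\mathrm{Borel}(ac,b^2)$ we have $(\delta_2,\delta_3)=(-1,1)$, in agreement with the normality found by hand.
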